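\title{Semisimple Hopf actions whose fixed ring is the center,\\ and a question on ozone groups}

\begin{abstract}
The ozone group of a noetherian PI Artin--Schelter regular algebra $A$ is the finite group of automorphisms of $A$ that fix the center pointwise. Its fixed ring is the center only for skew polynomial rings, and Chan, Gaddis, Won and Zhang ask whether one can always recover the center by enlarging the ozone group to a semisimple Hopf algebra with the same grouplike elements. We show that the answer is no over every field of characteristic $0$: for $A=\Bbbk\langle x,y,z\rangle/(xz-zx,\,yz-zy,\,xy+yx-z^2)$ no semisimple Hopf algebra action has the center as fixed ring. More generally, over an algebraically closed field of characteristic $0$, a semisimple Hopf algebra acting inner-faithfully on a division algebra of degree $n$ with the center as fixed ring is the group algebra of an abelian group of order $n^2$, provided $n$ is prime or a certain Galois-theoretic condition holds. This gives counterexamples in every PI degree and decides the question in prime PI degree.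
\end{abstract}

\section{Introduction}

\subsection*{The question}

Throughout, $\Bbbk$ is a field of characteristic $0$ with algebraic closure $\bar\Bbbk$, algebras are $\Bbbk$-algebras, $\otimes=\otimes_\Bbbk$, the center of $A$ is $Z(A)$, and Hopf algebras are finite-dimensional.

A graded algebra $A=\bigoplus_{i\ge0}A_i$ is \emph{connected} if $A_0=\Bbbk$; then $\Bbbk$ also denotes the module $A/A_{>0}$. Such an $A$ is \emph{Artin--Schelter Gorenstein} if it has injective dimension $d<\infty$ on the left and on the right, and
\[
\operatorname{Ext}^i_A({}_A\Bbbk,{}_AA)\cong\operatorname{Ext}^i_A(\Bbbk_A,A_A)\cong\delta_{id}\,\Bbbk(\mathfrak l)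
\]
for some integer $\mathfrak l$, where $\Bbbk(\mathfrak l)$ is a degree shift of $\Bbbk$. If moreover $A$ has finite global dimension and finite Gelfand--Kirillov dimension, it is \emph{Artin--Schelter regular} (AS regular) of dimension $d$. The model is the polynomial ring in $d$ variables, for which the Koszul complex gives these Ext groups. An algebra is \emph{PI} if it satisfies a polynomial identity. The \emph{ozone group} of an algebra $A$ with center $Z$ is
\[
\operatorname{Oz}(A)=\operatorname{Aut}_{Z\text{-alg}}(A),
\]
the group of automorphisms of $A$ that fix $Z$ pointwise. A \emph{skew polynomial ring} is an algebra generated by $x_1,\dots,x_m$ subject to $x_ix_j=p_{ij}x_jx_i$, with $p_{ij}\in\Bbbk^*$, $p_{ii}=1$, $p_{ji}=p_{ij}^{-1}$. The following facts about a noetherian PI AS regular algebra $A$ with center $Z$ are known.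
\begin{enumerate}
\item[(K1)] $A$ is a domain and a finitely generated $Z$-module.
\item[(K2)] $1\le|\operatorname{Oz}(A)|\le\operatorname{rk}_ZA$.
\item[(K3)] $A^{\operatorname{Oz}(A)}=Z$ if $A$ is a skew polynomial ring, and $A^{\operatorname{Oz}(A)}\ne Z$ otherwise.
\end{enumerate}
By (K1), with $K=\operatorname{Frac}Z$, the ring $D=A\otimes_ZK$ is a division algebra with center $K$, the \emph{quotient division algebra} of $A$, and $\operatorname{rk}_ZA=\dim_KD=n^2$. The integer $n$ is the degree of $D$ and the \emph{PI degree} of $A$.

One may think of $Z\subseteq A$ as a noncommutative finite extension and of $\operatorname{Oz}(A)$ as its Galois group. For a skew polynomial ring the extension is ``Galois'' for a simple reason. The automorphism $\eta_i\colon x_j\mapsto p_{ij}x_j$ satisfies $x_ia=\eta_i(a)x_i$, so it fixes the center, and an element fixed by every $\eta_i$ commutes with every $x_i$. By (K3), all other algebras have too few automorphisms, and it is natural to look for the missing symmetry in a Hopf algebra.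

Let $H$ be a Hopf algebra with counit $\varepsilon$, antipode $S$ and coproduct $\Delta(h)=\sum h_1\otimes h_2$. An \emph{action} of $H$ on $A$ is an $H$-module structure with $h\cdot(ab)=\sum(h_1\cdot a)(h_2\cdot b)$ and $h\cdot1=\varepsilon(h)1$; no compatibility with a grading is required. The \emph{fixed ring} is $A^H=\{a: h\cdot a=\varepsilon(h)a\text{ for all }h\in H\}$. The action is \emph{inner-faithful} if no nonzero Hopf ideal of $H$ annihilates $A$, that is, if it does not factor through a proper Hopf quotient. The grouplike elements ($\Delta g=g\otimes g$, $\varepsilon(g)=1$) form a group $G(H)$ acting on $A$ by automorphisms.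

\begin{definition}
Let a group $G$ act faithfully on $A$. An inner-faithful action of a semisimple Hopf algebra $H$ on $A$ is a \emph{quantum thickening} of the $G$-action if there is a group isomorphism $G\to G(H)$ that preserves the actions on $A$.
\end{definition}

The following is posed as an open question in \cite{CGWZ}.

\medskip
\noindent\textbf{Question.} \emph{Given a noetherian PI AS regular algebra $A$, is there a quantum thickening $H$ of $\operatorname{Oz}(A)$ such that $A^H=Z(A)$?}
\medskip

A dimension count shows what such an $H$ must look like. If $A^H=Z$, then $H$ acts $K$-linearly on $D$ with $D^H=K$ (Lemma~\ref{lem:loc}). The operators $d'\mapsto d\,(h\cdot d')$ span a $K$-subalgebra of $\operatorname{End}_K(D)$ of dimension at most $n^2\dim H$. The module $D$ over it is simple, and its endomorphisms are right multiplications by invariant elements, hence by elements of $K$. By the density theorem the subalgebra is $\operatorname{End}_K(D)$, so $\dim H\ge n^2$. A group $\operatorname{Oz}(A)$ of order less than $n^2$ is therefore too small, but semisimple Hopf algebras can be much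 larger than their groups of grouplikes: the dual $\Bbbk^{S_3}$ of $\Bbbk S_3$ has dimension $6$ and only two grouplike elements, the two linear characters of $S_3$. Nothing in the count prevents a positive answer.

\subsection*{Results}

For $n\ge2$ and a primitive $n$-th root of unity $q\in\Bbbk$ put
\[
A_q=\Bbbk\langle x,y,z\rangle/(xz-zx,\ yz-zy,\ xy-qyx-z^2).
\]

\begin{theorem}\label{thm:counter}
The algebra $A=A_{-1}=\Bbbk\langle x,y,z\rangle/(xz-zx,\ yz-zy,\ xy+yx-z^2)$ is noetherian PI AS regular of dimension $3$, with $\operatorname{rk}_{Z(A)}A=4$ and $\operatorname{Oz}(A)\cong\mathbb Z/2$, and there is no semisimple Hopf algebra $H$ acting on $A$ with $A^H=Z(A)$. In particular, no quantum thickening of $\operatorname{Oz}(A)$ has fixed ring $Z(A)$.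
\end{theorem}

So the answer is negative over every field of characteristic $0$, whatever the grouplike elements of $H$ are. The obstruction already lives in the quotient division algebra.

\begin{theorem}\label{thm:division}
Let $\Bbbk$ be algebraically closed, and let $D$ be a division algebra of degree $n$ (so $\dim_KD=n^2$) over its center $K\supseteq\Bbbk$. Let $H$ be a semisimple Hopf $\Bbbk$-algebra acting inner-faithfully on $D$ with $D^H=K$. Suppose that
\begin{enumerate}
\item[(i)] $n$ is prime, or
\item[(ii)] there is a field $\hat K\supseteq K$ such that $D\otimes_K\hat K$ is a division algebra and every finite Galois extension of $\hat K$ has abelian Galois group.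
\end{enumerate}
Then $H\cong\Bbbk G$ with $G$ a finite abelian group of order $n^2$.
\end{theorem}

We make no claim about $H$ for composite $n$ without hypothesis (ii).

\begin{theorem}\label{thm:family}
For every $n\ge2$ and every $\Bbbk$ containing a primitive $n$-th root of unity $q$, the algebra $A_q$ is noetherian PI AS regular with $\operatorname{rk}_{Z(A_q)}A_q=n^2$, and no semisimple Hopf algebra action on $A_q$ has fixed ring $Z(A_q)$. Thus counterexamples exist in every PI degree $n\ge2$.
\end{theorem}

\begin{theorem}\label{thm:char}
Let $A$ be noetherian PI AS regular, put $\bar A=A\otimes\bar\Bbbk$, and suppose that the quotient division algebra of $\bar A$ satisfies \textup{(i)} or \textup{(ii)} of Theorem~\ref{thm:division} (for example, $\operatorname{rk}_{Z(A)}A=p^2$ with $p$ prime). The following are equivalent: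
\begin{enumerate}
\item[(a)] some semisimple Hopf algebra $H$ acts on $A$ with $A^H=Z(A)$;
\item[(b)] some quantum thickening $H$ of $\operatorname{Oz}(A)$ has $A^H=Z(A)$;
\item[(c)] $\bar A$ is a skew polynomial ring.
\end{enumerate}
If $\Bbbk=\bar\Bbbk$, an inner-faithful $H$ as in \textup{(a)} is necessarily $\Bbbk\operatorname{Oz}(A)$.
\end{theorem}

\subsection*{Method}

All four results follow one plan: show that $H$ is forced to be a group algebra; a group that fixes the center acts through the ozone group, which is too small. To force $H$, extend scalars until $D$ becomes a matrix algebra. For $n=2$ the matrix coefficients of the action on $M_2$ are shown to commute by a direct computation (Section~\ref{sec:four}), and this proves Theorem~\ref{thm:counter}. In general we show that actions on $M_n$ are rigid, hence defined over $\Bbbk$ (Section~\ref{sec:rigid}). The Galois group of $K$ then acts on $M_n(\Bbbk)$ through a finite group commuting with $H$, and because $D$ has no zero divisors this group is large enough to cut $M_n(\Bbbk)$ into $H$-stable lines (Section~\ref{sec:division}). Facts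 (K1)--(K3) enter only the proof of Theorem~\ref{thm:char}.

\section{Reductions for Hopf actions}\label{sec:red}

We use the Larson--Radford theorem: \emph{over a field of characteristic $0$, a finite-dimensional Hopf algebra is semisimple if and only if its dual is semisimple, if and only if $S^2=\mathrm{id}$.} In particular, semisimplicity is preserved by field extension.

Recall that $H^*$ is a Hopf algebra with product $(\alpha\beta)(h)=\sum\alpha(h_1)\beta(h_2)$, unit $\varepsilon$ and antipode $S^*(\alpha)=\alpha\circ S$, an anti-automorphism of algebras. Under $J\mapsto J^\perp$, ideals of $H$ correspond to subcoalgebras of $H^*$ and Hopf ideals to Hopf subalgebras. If $H$ acts on $A$ with annihilator $I=\operatorname{ann}_H(A)$, then $C=I^\perp$ is the span of the \emph{matrix coefficients} $h\mapsto\phi(h\cdot a)$, $a\in A$, $\phi\in A^*$, since $I$ is their common kernel.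

\begin{lemma}\label{lem:inner}
Let a semisimple Hopf algebra $H$ act on an algebra $A$, with $I$ and $C$ as above.
\begin{enumerate}
\item[(a)] The action is inner-faithful if and only if $C\cup S^*(C)$ generates $H^*$ as a unital algebra.
\item[(b)] The action factors through an inner-faithful action of a semisimple Hopf quotient of $H$ with the same fixed ring.
\item[(c)] Let $E\supseteq\Bbbk$ be a field. The action of $H\otimes E$ on $A\otimes E$ is inner-faithful if and only if the action of $H$ on $A$ is. Moreover $(A\otimes E)^{H\otimes E}=A^H\otimes E$ and $Z(A\otimes E)=Z(A)\otimes E$.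
\item[(d)] If $H=\Bbbk G$, the action is inner-faithful if and only if $G$ acts faithfully.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A Hopf ideal $J$ kills $A$ if and only if $J^\perp\supseteq C$. Since $S^2=\mathrm{id}$, the subcoalgebra $C+S^*(C)$ is $S^*$-stable, so the unital subalgebra $C'$ it generates is the smallest Hopf subalgebra containing $C$. The action is inner-faithful exactly when $C'=H^*$.

(b) The Hopf ideal $J_0=C'^\perp$ is the largest one contained in $I$. Take $H/J_0$.

(c) Let $(\lambda_i)$ be a basis of $E$ over $\Bbbk$. An element $\sum h_i\otimes\lambda_i$ kills all $a\otimes1$ if and only if every $h_i$ kills $A$. So the annihilator becomes $I\otimes E$, and $C$, $C'$ become $C\otimes E$, $C'\otimes E$; apply (a). Expanding an element of $A\otimes E$ in the basis $(\lambda_i)$ gives the two equalities.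

(d) Let $J$ be a Hopf ideal and $N$ the kernel of $G\to G(\Bbbk G/J)$. The images of the elements of $G$ span $\Bbbk G/J$, and distinct grouplikes are linearly independent, so $\Bbbk G/J=\Bbbk[G/N]$ and $J$ is generated by the $g-1$, $g\in N$. Conversely each normal subgroup $N$ gives such a Hopf ideal, and it kills $A$ if and only if $N$ acts trivially.
\end{proof}

\begin{lemma}\label{lem:loc}
Let $A$ be a domain that is a finite module over its center $Z$, let $K=\operatorname{Frac}Z$ and $D=A\otimes_ZK$, and let $H$ act on $A$ with $Z\subseteq A^H$. Then $D$ is a division algebra with center $K$, the action extends to a $K$-linear action on $D$ with $\operatorname{ann}_HD=\operatorname{ann}_HA$, and $A^H=Z$ implies $D^H=K$.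
\end{lemma}

\begin{proof}
A finite-dimensional domain over $K$ is a division algebra, and $a/s$ is central in $D$ if and only if $a\in Z$. For $s\in Z$ we have $h\cdot(sa)=\sum(h_1\cdot s)(h_2\cdot a)=s\,(h\cdot a)$, so $h\cdot(a/s)=(h\cdot a)/s$ is a well-defined action. It has the same annihilator, and $a/s$ is invariant if and only if $a$ is.
\end{proof}

Automorphisms preserve traces. The next lemma is the Hopf analogue; it is the main use of $S^2=\mathrm{id}$.

\begin{lemma}\label{lem:trace}
Let $F\supseteq\Bbbk$ be a field and let a semisimple Hopf $\Bbbk$-algebra $H$ act $F$-linearly on $B=M_n(F)$. Then for $h\in H$ and $a,b\in B$,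
\[
\operatorname{tr}(h\cdot a)=\varepsilon(h)\operatorname{tr}(a),\qquad \operatorname{tr}\big((h\cdot a)b\big)=\operatorname{tr}\big(a\,(S(h)\cdot b)\big).
\]
\end{lemma}

\begin{proof}
Let $L_a$ be left multiplication by $a$, and regard elements of $H$ as operators on $B$. From $\sum h_1\cdot(a\,(S(h_2)\cdot b))=\sum(h_1\cdot a)(h_2S(h_3)\cdot b)=(h\cdot a)b$ we get $L_{h\cdot a}=\sum h_1L_aS(h_2)$. Since $S^2=\mathrm{id}$,
\[
\sum S(h_2)h_1=S\Big(\sum S(h_1)h_2\Big)=\varepsilon(h)1 .
\]
Taking operator traces on $B$ gives $\operatorname{Tr}(L_{h\cdot a})=\operatorname{Tr}(L_a\sum S(h_2)h_1)=\varepsilon(h)\operatorname{Tr}(L_a)$. As $\operatorname{Tr}(L_a)=n\operatorname{tr}(a)$ and $n\neq0$ in $F$, the first formula follows. Applying it to $(h\cdot a)b=\sum h_1\cdot(a\,(S(h_2)\cdot b))$ gives the second.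
\end{proof}

\section{The algebras $A_q$}\label{sec:Aq}

Fix $n\ge2$ and a primitive $n$-th root of unity $q\in\Bbbk$. Modulo $z$, the algebra $A_q$ is the quantum plane $\Bbbk_q[x,y]$ with $xy=qyx$, in which $x$ and $y$ may be rescaled independently by $n$-th roots of unity. The term $z^2$ keeps the rank over the center equal to $n^2$ but ties the two rescalings together. Put $[i]=1+q+\dots+q^{i-1}$ and
\[
w=xy-yx=(q-1)yx+z^2 .
\]

\begin{proposition}\label{prop:Aq}
The algebra $A_q$ is a noetherian PI AS regular domain of dimension $3$. Its center is the polynomial ring $Z=\Bbbk[a,b,z]$ with $a=x^n$, $b=y^n$, and $A_q$ is free over $Z$ with basis $y^jx^i$, $0\le i,j<n$. Moreover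
\begin{equation}\label{eq:w}
wy=q\,yw,\qquad xw=q\,wx,
\end{equation}
the elements $w^iy^j$, $0\le i,j<n$, form a basis of $D=A_q\otimes_ZK$ over $K=\operatorname{Frac}Z$, and the centralizer of $\{w,y\}$ in $D$ is $K$.
\end{proposition}

\begin{proof}
\emph{Ore extension.} Let $R=\Bbbk[y,z]$, let $\sigma$ be the automorphism $y\mapsto qy$, $z\mapsto z$, and put $\delta(r)=z^2(\sigma(r)-r)/((q-1)y)\in R$. The map $\sigma-\mathrm{id}$ satisfies the rule $\delta(rs)=\sigma(r)\delta(s)+\delta(r)s$, and since $R$ is commutative so does $\delta$. We have $\delta(z)=0$ and $\delta(y^j)=[j]z^2y^{j-1}$. In the Ore extension $R[x;\sigma,\delta]$, where $xr=\sigma(r)x+\delta(r)$, the relations of $A_q$ hold. The relations show that the monomials $y^jz^lx^i$ span $A_q$, and they are a basis of the Ore extension, so $A_q=R[x;\sigma,\delta]$. Hence $A_q$ is a noetherian domain, graded with Hilbert series $(1-t)^{-3}$ and so of Gelfand--Kirillov dimension $3$, and its global dimension is at most $\operatorname{gldim}R+1=3$ (McConnell--Robson, 7.5.3).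

\emph{The Ext condition.} Rees' lemma states: if $t$ is a homogeneous normal non-zero-divisor of degree $e>0$ in a graded algebra $T$ and $M$ is a graded $T/(t)$-module, then $\operatorname{Ext}^i_T(M,T)\cong\operatorname{Ext}^{i-1}_{T/(t)}(M,T/(t))(e)$ as graded vector spaces. Apply it to the central element $z$ of $A_q$ and then to the normal element $y$ of $A_q/(z)=\Bbbk_q[x,y]$, whose quotient is $\Bbbk[x]$. On each side, $\operatorname{Ext}^i_{A_q}(\Bbbk,A_q)\cong\operatorname{Ext}^{i-2}_{\Bbbk[x]}(\Bbbk,\Bbbk[x])(2)\cong\delta_{i3}\Bbbk(3)$. The injective dimension is at least $3$ by this and at most the global dimension, so $A_q$ is AS regular of dimension $3$.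

\emph{Central elements.} We have
\[
xy^j=q^jy^jx+[j]z^2y^{j-1},\qquad x^iy=q^iyx^i+[i]z^2x^{i-1}.
\]
The first formula is $xr=\sigma(r)x+\delta(r)$. The second follows by induction from $x\cdot x^iy=q^i(qyx+z^2)x^i+[i]z^2x^i$ and $q^i+[i]=[i+1]$. Since $q^n=1$ and $[n]=0$, the elements $a$ and $b$ are central. The monomial basis shows that $R_0=\Bbbk[a,b,z]$ is a polynomial ring and that $A_q$ is free over it on the $y^jx^i$, $0\le i,j<n$. Being a finite module over a central subring, $A_q$ is PI.

\emph{The element $w$.} Using $xy=qyx+z^2$,
\begin{align*}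
wy&=(q-1)y(qyx+z^2)+z^2y=q(q-1)y^2x+qz^2y=q\,yw,\\
xw&=(q-1)(qyx+z^2)x+z^2x=q(q-1)yx^2+qz^2x=q\,wx .
\end{align*}
Let $K_0=\operatorname{Frac}R_0$ and $D_0=A_q\otimes_{R_0}K_0$, a division ring of dimension $n^2$ over $K_0$. Conjugation by $w$ multiplies $w^iy^j$ by $q^j$, and conjugation by $y$ multiplies it by $q^{-i}$. So the $n^2$ nonzero elements $w^iy^j$ are joint eigenvectors of two $K_0$-linear operators with distinct pairs of eigenvalues. They form a $K_0$-basis, and the joint fixed space, which is the centralizer of $\{w,y\}$, is $K_0$. Thus $Z(A_q)=A_q\cap K_0$, and this equals $R_0$ because $1$ belongs to a basis of $A_q$ over $R_0$. Hence $K_0=K$ and $D_0=D$.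
\end{proof}

\begin{proposition}\label{prop:oz}
The group $\operatorname{Oz}(A_q)$ consists of the maps $(x,y,z)\mapsto(\alpha x,\alpha^{-1}y,z)$ with $\alpha^n=1$, so $\operatorname{Oz}(A_q)\cong\mathbb Z/n$. The element $yx$ is fixed by $\operatorname{Oz}(A_q)$ and is not central.
\end{proposition}

\begin{proof}
Let $\varphi\in\operatorname{Oz}(A_q)$; then $\varphi(z)=z$ and $\varphi(x)^n=x^n$. We do not assume that $\varphi$ is graded. In a graded domain the top and bottom components of $\varphi(x)^n$ are the $n$-th powers of those of $\varphi(x)$, so both have degree $1$ and $\varphi(x)=\alpha x+\beta y+\gamma z$. Modulo $z$ we get $(\alpha x+\beta y)^n=x^n$ in $\Bbbk_q[x,y]$; the coefficients of $x^n$ and $y^n$ on the left are $\alpha^n$ and $\beta^n$, so $\alpha^n=1$ and $\beta=0$. The coefficient of $zx^{n-1}$ in $(\alpha x+\gamma z)^n=x^n$ is $n\alpha^{n-1}\gamma$, so $\gamma=0$. The same argument applied to $\varphi(y)^n=y^n$ gives $\varphi(y)=\alpha'y$. Applying $\varphi$ to $xy-qyx=z^2$ gives $\alpha\alpha'=1$. Conversely these maps preserve the relations and fix $a,b,z$. They fix $yx$,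 and $x(yx)-(yx)x=wx\ne0$.
\end{proof}

The fixed ring of $\operatorname{Oz}(A_q)$ is free over $Z$ on the $y^ix^i$, $0\le i<n$, so it has rank $n$ over $Z$ instead of $1$. Both propositions hold over every field containing $q$, in particular over $\bar\Bbbk$. This reduces the non-existence statements to showing that $H$ is a group algebra.

\begin{lemma}\label{lem:reduce}
Suppose that a semisimple Hopf algebra acts on $A_q$ with fixed ring $Z(A_q)$. Then some semisimple Hopf $\bar\Bbbk$-algebra $\bar H$ acts inner-faithfully on $\bar A_q=A_q\otimes\bar\Bbbk$ with fixed ring $Z(\bar A_q)$, and $\bar H$ is not a group algebra.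
\end{lemma}

\begin{proof}
Existence follows from Lemma~\ref{lem:inner}(b),(c). If $\bar H=\bar\Bbbk G$, then $G$ acts by automorphisms fixing $Z(\bar A_q)$, that is, through $\operatorname{Oz}(\bar A_q)$. As $\bar A_q$ is the algebra $A_q$ over $\bar\Bbbk$, Proposition~\ref{prop:oz} puts the non-central element $yx$ in the fixed ring.
\end{proof}

\section{Rank four and the counterexample}\label{sec:four}

A Hopf algebra over an algebraically closed field of characteristic $0$ with $H^*$ commutative and semisimple is a group algebra. So we want the matrix coefficients of the action to commute. In rank four the action is governed by a $3\times3$ matrix of coefficients, and this can be done by hand.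

\begin{proposition}\label{prop:four}
Let $\Bbbk$ be algebraically closed, let $A$ be a domain that is finite over its center $Z$ with $\operatorname{rk}_ZA=4$, and let a semisimple Hopf algebra $H$ act inner-faithfully on $A$ with $Z\subseteq A^H$. Then $H=\Bbbk G(H)$.
\end{proposition}

\begin{proof}
Take $K$ and $D$ as in Lemma~\ref{lem:loc}, let $F$ be an algebraic closure of $K$, and put $B=D\otimes_KF\cong M_2(F)$ and $H_F=H\otimes F$. Then $H_F$ acts $F$-linearly on $B$. By Lemma~\ref{lem:trace} the space $U$ of trace-zero matrices is stable. Fix $\iota\in F$ with $\iota^2=-1$ and take the Pauli basis of $U$,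
\[
\tau_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad \tau_2=\begin{pmatrix}0&-\iota\\ \iota&0\end{pmatrix},\qquad \tau_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix}.
\]
We have $\tau_j\tau_l+\tau_l\tau_j=2\delta_{jl}$ and $\operatorname{tr}(\tau_j\tau_l)=2\delta_{jl}$. Since $\tau_1\tau_2=\iota\tau_3$, $\tau_2\tau_3=\iota\tau_1$, $\tau_3\tau_1=\iota\tau_2$, the elements $1$ and $\tau_i\tau_m$ ($i<m$) form a basis of $B$. Write $h\cdot\tau_j=\sum_ia_{ij}(h)\tau_i$ with $a_{ij}\in H_F^*$.

The second formula of Lemma~\ref{lem:trace} with $a=\tau_j$, $b=\tau_i$ reads $2a_{ij}(h)=2a_{ji}(S(h))$, so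
\begin{equation}\label{eq:transpose}
S^*(a_{ij})=a_{ji}.
\end{equation}
Next apply $h$ to $\tau_j\tau_l+\tau_l\tau_j=2\delta_{jl}$:
\[
\sum_{i,m}\big(a_{ij}a_{ml}+a_{il}a_{mj}\big)(h)\,\tau_i\tau_m=2\delta_{jl}\,\varepsilon(h).
\]
For $i<m$ the coefficient of $\tau_i\tau_m=-\tau_m\tau_i$ gives $a_{ij}a_{ml}+a_{il}a_{mj}-a_{mj}a_{il}-a_{ml}a_{ij}=0$, that is,
\begin{equation}\label{eq:rows}
[a_{ij},a_{ml}]=[a_{mj},a_{il}].
\end{equation}
This identity is symmetric in $i$ and $m$ and trivial for $i=m$, so it holds for all indices: in a commutator of two entries the row indices may be exchanged. Apply the anti-automorphism $S^*$, for which $S^*[\alpha,\beta]=[S^*\beta,S^*\alpha]$. By \eqref{eq:transpose} we get $[a_{lm},a_{ji}]=[a_{li},a_{jm}]$, so the column indices may be exchanged too. Exchanging rows and then columns exchanges the two entries: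
\[
[a_{ij},a_{ml}]=[a_{mj},a_{il}]=[a_{ml},a_{ij}]=-[a_{ij},a_{ml}].
\]
Hence all $a_{ij}$ commute.

It remains to return from $F$ to $\Bbbk$. Lemma~\ref{lem:inner}(c) does not apply, because $B$ is $D\otimes_KF$ and not $D\otimes_\Bbbk F$. Let $I_F=\operatorname{ann}_{H_F}(B)$; as $B=F1\oplus U$, we have $I_F^\perp=\operatorname{span}_F\{\varepsilon,a_{ij}\}$. Since $\Bbbk$ is algebraically closed, $H$ is a product of matrix algebras over $\Bbbk$, and every ideal of $H_F$ is a sum of the corresponding blocks. So $I_F=I\otimes F$ with $I=I_F\cap H=\operatorname{ann}_HD=\operatorname{ann}_HA$, and $C=I^\perp$ satisfies $C\otimes F=\operatorname{span}_F\{\varepsilon,a_{ij}\}$. Thus the elements of $C$ commute and $S^*(C)=C$. By Lemma~\ref{lem:inner}(a), $H^*$ is commutative, and it is semisimple by Larson--Radford. So $H^*$ is a product of copies of $\Bbbk$, and the algebra maps $H^*\to\Bbbk$ form a basis of $H^{**}=H$. These maps are exactly the grouplike elements of $H$.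
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
The ring-theoretic statements are Propositions~\ref{prop:Aq} and~\ref{prop:oz} for $q=-1$, $n=2$. If $H$ existed, the Hopf algebra $\bar H$ of Lemma~\ref{lem:reduce} would be a group algebra by Proposition~\ref{prop:four}, contrary to that lemma.
\end{proof}

\begin{remark}[Semisimplicity cannot be dropped]\label{rem:H4}
Let $H_4$ be Sweedler's four-dimensional Hopf algebra, generated by $g,\xi$ with $g^2=1$, $\xi^2=0$, $g\xi=-\xi g$, $\Delta g=g\otimes g$, $\Delta\xi=\xi\otimes1+g\otimes\xi$, $\varepsilon(\xi)=0$. It is not semisimple, and $G(H_4)=\{1,g\}$, because $\xi\otimes\xi$ and $g\xi\otimes g\xi$ do not occur in any coproduct. On $A=A_{-1}$ let $g$ act as the generator $(x,y,z)\mapsto(-x,-y,z)$ of $\operatorname{Oz}(A)$, and let $\xi(d)=yd-g(d)y$. Then $\xi(1)=0$, $\xi(de)=\xi(d)e+g(d)\xi(e)$, $g\xi(d)=-yg(d)+dy=-\xi g(d)$, and $\xi^2(d)=y^2d-dy^2=0$, so this is an action. It is faithful: evaluate a linear relation among $1,g,\xi,g\xi$ on $1$, on $x$ and on $yx$, using $\xi(x)=z^2=g\xi(x)$ and $\xi(yx)=-yw=-g\xi(yx)$. By \eqref{eq:w},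 $g$ is conjugation by $w$, so an invariant element commutes with $w$ and $y$ and is central by Proposition~\ref{prop:Aq}; central elements are invariant. Thus $A^{H_4}=Z(A)$ and $G(H_4)=\operatorname{Oz}(A)$. What fails is Lemma~\ref{lem:trace}: $\xi(x)=z^2$ has nonzero trace although $\varepsilon(\xi)=0$.
\end{remark}

\section{Rigidity of actions on matrix algebras}\label{sec:rigid}

For $n>2$ we do not attempt a computation with matrix coefficients; we use the Galois group instead. On $B=D\otimes_K\overline K\cong M_n(\overline K)$ the group $\operatorname{Gal}(\overline K/K)$ acts through the second factor and commutes with $H$. The difficulty is that this action is only semilinear. It becomes linear on a suitable $\Bbbk$-form of $B$, as the smallest case shows.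

\begin{example}\label{ex:quat}
Let $\Bbbk$ be algebraically closed and let $D$ be a quaternion division algebra over $K$, with $i^2=a$, $j^2=b$, $ij=-ji$. Let $G\cong(\mathbb Z/2)^2$ be generated by the conjugations by $i$ and $j$, and $H=\Bbbk G$; then $D^H=K$. In $B=D\otimes_K\overline K$ put $u=i/\sqrt a$, $v=j/\sqrt b$. Then $u^2=v^2=1$ and $uv=-vu$, so $B_0=\operatorname{span}_\Bbbk\{1,u,v,uv\}\cong M_2(\Bbbk)$ is an $H$-stable $\Bbbk$-form of $B$. The Galois group changes the signs of $\sqrt a$ and $\sqrt b$, so it preserves $B_0$ and acts on it $\Bbbk$-linearly. None of $a$, $b$, $-ab=(ij)^2$ is a square in $K$, since otherwise $D$ has zero divisors. So all four sign changes occur, and their weight spaces are the lines $\Bbbk1,\Bbbk u,\Bbbk v,\Bbbk uv$. Anything commuting with the Galois action preserves these lines.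
\end{example}

This section constructs $B_0$ for arbitrary $H$. Let $\Bbbk\subseteq F$ be algebraically closed fields and $H$ a semisimple Hopf $\Bbbk$-algebra.

\begin{proposition}\label{prop:rigid}
Let $H$ act $F$-linearly on $B\cong M_n(F)$.
\begin{enumerate}
\item[(a)] There is an $H$-stable $\Bbbk$-subalgebra $B_0\cong M_n(\Bbbk)$ with $B_0\otimes F=B$.
\item[(b)] If $B^H=F$, then $B_0^H=\Bbbk$, and the group $\Gamma$ of $F$-algebra automorphisms of $B$ commuting with $H$ is finite and preserves $B_0$.
\end{enumerate}
\end{proposition}

The proof views actions as points of a variety defined over $\Bbbk$ and shows that every infinitesimal deformation of an action comes from conjugation. It needs a density statement to descend from $F$ to $\Bbbk$ and a device for averaging that respects $H$.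

\begin{lemma}\label{lem:dense}
Let $X(F)\subseteq F^N$ be the zero set of polynomials with coefficients in $\Bbbk$. Then $X(\Bbbk)=X(F)\cap\Bbbk^N$ is Zariski dense in $X(F)$.
\end{lemma}

\begin{proof}
Let $f$ be a polynomial over $F$ vanishing on $X(\Bbbk)$, and write $f=\sum\lambda_if_i$ with $f_i$ defined over $\Bbbk$ and $\lambda_i\in F$ linearly independent over $\Bbbk$. Each $f_i$ vanishes on $X(\Bbbk)$. By the Nullstellensatz a power of $f_i$ lies in the ideal of the defining polynomials, so $f_i$ vanishes on $X(F)$.
\end{proof}

A \emph{separability element} of an algebra $T$ is an element $e=\sum_se'_s\otimes e''_s\in T\otimes T$ with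
\begin{equation}\label{eq:sep}
\sum e'_se''_s=1,\qquad \sum te'_s\otimes e''_s=\sum e'_s\otimes e''_st\quad(t\in T).
\end{equation}
For $M_n$ take $e=\frac1n\sum_{i,j}E_{ij}\otimes E_{ji}$: for $t=E_{kl}$ both sides of the second identity equal $\frac1n\sum_jE_{kj}\otimes E_{jl}$. For a product of matrix algebras, such as $H$, add these elements. If $\partial\colon T\to M$ is a derivation into a bimodule, applying $s\otimes r\mapsto\partial(s)r$ to the second identity gives
\begin{equation}\label{eq:inner}
\partial(t)=ut-tu\qquad\text{with } u=\sum\partial(e'_s)e''_s .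
\end{equation}

\begin{lemma}\label{lem:einv}
For any $F$-linear action of $H$ on $B=M_n(F)$, the element $e=\frac1n\sum E_{ij}\otimes E_{ji}\in B\otimes_FB$ is invariant: $\sum h_1\cdot e'_s\otimes h_2\cdot e''_s=\varepsilon(h)e$.
\end{lemma}

\begin{proof}
The trace form is nondegenerate, so $r\otimes r'\mapsto(c\mapsto r\operatorname{tr}(r'c))$ is an isomorphism $B\otimes_FB\to\operatorname{End}_F(B)$. It sends $ne$ to the identity, since $\sum E_{ij}\operatorname{tr}(E_{ji}c)=c$. By Lemma~\ref{lem:trace},
\[
n\sum(h_1\cdot e'_s)\operatorname{tr}\big((h_2\cdot e''_s)c\big)=\sum h_1\cdot\Big(n\sum e'_s\operatorname{tr}\big(e''_s\,(S(h_2)\cdot c)\big)\Big)=\sum h_1S(h_2)\cdot c=\varepsilon(h)c. \qedhere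
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rigid}]
(a) Identify $B$ with $M_n(F)$. Let $X(F)$ be the set of $\Bbbk$-linear maps $\theta\colon H\to\operatorname{End}_F(B)$ that define actions:
\[
\theta(1)=\mathrm{id},\quad\theta(hh')=\theta(h)\theta(h'),\quad\theta(h)(1)=\varepsilon(h)1,\quad\theta(h)(ab)=\sum\theta(h_1)(a)\,\theta(h_2)(b).
\]
In coordinates given by a basis of $H$ and the matrix units these are polynomial equations over $\Bbbk$, and $X(\Bbbk)$ consists of the actions preserving $M_n(\Bbbk)$. The group $\mathrm{GL}_n(F)$ acts on $X(F)$ by $(g\cdot\theta)(h)=\operatorname{Ad}_g\theta(h)\operatorname{Ad}_g^{-1}$, where $\operatorname{Ad}_g(b)=gbg^{-1}$. Fix $\theta\in X(F)$ and write $h$ for $\theta(h)$. With $\operatorname{ad}_v(b)=vb-bv$, the differential at $1$ of the orbit map sends $v\in M_n(F)$ to $h\mapsto[\operatorname{ad}_v,h]$.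

\emph{Step 1: every tangent vector to $X(F)$ at $\theta$ has this form.} A tangent vector $h\mapsto\delta_h$ satisfies the linearized equations, among them
\[
\delta_{hh'}=\delta_hh'+h\delta_{h'},\qquad\delta_h(ab)=\sum\delta_{h_1}(a)\,h_2(b)+\sum h_1(a)\,\delta_{h_2}(b).
\]
The first says that $\delta$ is a derivation of $H$ into the bimodule $\operatorname{End}_F(B)$. By \eqref{eq:inner}, $\delta_h=fh-hf$ for some $F$-linear $f\colon B\to B$. This $f$ need not be a derivation of $B$; we correct it by a map commuting with $H$. Its defect is $c(a,b)=f(ab)-f(a)b-af(b)$. Expanding and using $fh-hf=\delta_h$ three times,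
\[
h\,c(a,b)-\sum c(h_1a,h_2b)=-\delta_h(ab)+\sum\delta_{h_1}(a)\,h_2(b)+\sum h_1(a)\,\delta_{h_2}(b)=0 .
\]
So the defect is $H$-equivariant. Average it against $e$: let $p(b)=\sum e'_s\,c(e''_s,b)$. By Lemma~\ref{lem:einv},
\[
h\,p(b)=\sum(h_1e'_s)\,c(h_2e''_s,h_3b)=p(hb).
\]
On the other hand, with $u=\sum e'_sf(e''_s)$, the identities \eqref{eq:sep} give
\[
p(b)=\sum e'_sf(e''_sb)-\sum e'_sf(e''_s)b-f(b)=bu-ub-f(b).
\]
Hence $f=\operatorname{ad}_{-u}-p$, and $\delta_h=[f,h]=[\operatorname{ad}_{-u},h]$.

\emph{Step 2: orbits are open.} Let $O$ be the orbit of $\theta$ and $Y$ an irreducible component of $X(F)$ containing $\theta$. An orbit is smooth and open in its closure, and the differential of the orbit map takes values in $T_\theta O$. By Step 1, $\dim Y\le\dim T_\theta X(F)\le\dim T_\theta O=\dim O$. Since $\mathrm{GL}_n(F)$ is irreducible, the closure of $\mathrm{GL}_n(F)\cdot Y$ is irreducible and contains $Y$, so equals $Y$, and $O\subseteq Y$. Therefore $O$ is open and dense in $Y$. The same holds for the orbit of any other point of $Y$, and two dense open subsets meet, so $O=Y$. Thus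 the orbits are the finitely many components; they are closed and disjoint, hence open.

\emph{Step 3.} By Lemma~\ref{lem:dense} the orbit of the given action $\theta$ contains some $\theta_0\in X(\Bbbk)$, say $\theta=g\cdot\theta_0$. Then $B_0=\operatorname{Ad}_g(M_n(\Bbbk))$ is $H$-stable.

(b) Invariants are the common kernel of the maps $h-\varepsilon(h)$, so $B_0^H\otimes F=B^H=F$ and $B_0^H=\Bbbk$. Now identify $B$ with $M_n(F)$ so that $B_0=M_n(\Bbbk)$. By Skolem--Noether, and since $F$ is algebraically closed, every $F$-automorphism of $B$ is $\operatorname{Ad}_g$ with $g\in\mathrm{SL}_n(F)$. Let $\Sigma$ be the group of $g\in\mathrm{SL}_n(F)$ with $\operatorname{Ad}_g$ commuting with $H$; it is defined by polynomial equations over $\Bbbk$. A tangent vector to $\Sigma$ at $1$ is a matrix $v$ with $\operatorname{tr}v=0$ such that $\partial=\operatorname{ad}_v$ commutes with $H$. For $u$ as in \eqref{eq:inner}, Lemma~\ref{lem:einv} gives $h\cdot u=\sum\partial(h_1e'_s)\,(h_2e''_s)=\varepsilon(h)u$. So $u\in B^H=F$ and $\partial=\operatorname{ad}_u=0$. Then $v$ is a scalar of trace $0$, so $v=0$.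 Hence $1$ is an isolated point of $\Sigma$, by translation so is every point, and $\Sigma$ is finite. By Lemma~\ref{lem:dense}, $\Sigma\subseteq\mathrm{SL}_n(\Bbbk)$, so $\Gamma=\operatorname{Ad}(\Sigma)$ is finite and preserves $B_0$.
\end{proof}

\section{Actions on division algebras}\label{sec:division}

We prove Theorem~\ref{thm:division}. Since $K=D^H$, the action on $D$ is $K$-linear. In case (ii) replace $(D,K)$ by $(D\otimes_K\hat K,\hat K)$. The invariants, being the common kernel of finitely many $K$-linear maps, become $\hat K$, and $\operatorname{ann}_H$ is unchanged because $D\otimes_K\hat K$ is a direct sum of copies of the $H$-module $D$. So in case (ii) we assume that all finite Galois extensions of $K$ are abelian.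

Let $F=\overline K$ and $B=D\otimes_KF\cong M_n(F)$. For the same reasons $B^H=F$ and $\operatorname{ann}_HB=\operatorname{ann}_HD$. Take $B_0$ and $\Gamma$ from Proposition~\ref{prop:rigid}, and regard $\Gamma$ as a group of automorphisms of $B_0$. The last sentence of Example~\ref{ex:quat} suggests the criterion we aim for.

\begin{lemma}\label{lem:lines}
If $\Gamma$ contains an abelian subgroup $Q$ with $B_0^Q=\Bbbk$, then $H\cong\Bbbk G$ with $G$ abelian of order $n^2$.
\end{lemma}

\begin{proof}
The finite abelian group $Q$ is diagonalizable: $B_0=\bigoplus_{\chi\in N}B_\chi$, where $N\subseteq\widehat Q$ is the set of characters with nonzero weight space, $B_\chi B_\psi\subseteq B_{\chi\psi}$, and $B_1=\Bbbk$. The trace is $Q$-invariant, so $\operatorname{tr}(B_\chi B_\psi)=0$ unless $\chi\psi=1$. By nondegeneracy, for $0\ne u\in B_\chi$ there is $u'\in B_{\chi^{-1}}$ with $\operatorname{tr}(uu')\ne0$. Then $uu'$ is a nonzero scalar, so $u$ is invertible, and $u^{-1}B_\chi\subseteq B_1$ shows $B_\chi=\Bbbk u$. Products and inverses of such $u$ are nonzero weight vectors, so $N$ is a group,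 of order $\dim B_0=n^2$.

Since $H$ commutes with $Q$, it acts on the line $B_\chi$ by an algebra map $\lambda_\chi\colon H\to\Bbbk$, a grouplike element of $H^*$. From $h\cdot(uu')=\sum\lambda_\chi(h_1)\lambda_\psi(h_2)uu'$ for $u\in B_\chi$, $u'\in B_\psi$ we get $\lambda_{\chi\psi}=\lambda_\chi\lambda_\psi$. If $\lambda_\chi=\varepsilon$, then $B_\chi\subseteq B_0^H=\Bbbk$ and $\chi=1$; so $\chi\mapsto\lambda_\chi$ is injective. As $\operatorname{ann}_HD=\operatorname{ann}_HB=\operatorname{ann}_HB_0=\bigcap_\chi\ker\lambda_\chi$, the coalgebra $C$ of Section~\ref{sec:red} is the span of the $\lambda_\chi$, a Hopf subalgebra isomorphic to $\Bbbk N$. By Lemma~\ref{lem:inner}(a), $H^*=C$. Hence $H\cong(\Bbbk N)^*\cong\Bbbk\widehat N$.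
\end{proof}

Nothing so far guarantees that $\Gamma$ is nontrivial. Its elements come from the Galois group, and here the division hypothesis enters.

\begin{lemma}\label{lem:galois}
The action of $\operatorname{Gal}(F/K)$ on $B=D\otimes_KF$ through the second factor preserves $B_0$ and defines a homomorphism $\rho\colon\operatorname{Gal}(F/K)\to\Gamma$ whose image $\Gamma'$ is the Galois group of a finite Galois extension of $K$. For $P\le\Gamma'$ let $K'$ be the fixed field of $\rho^{-1}(P)$. Then $[K':K]=[\Gamma':P]$, and if $D\otimes_KK'$ is a division algebra, then $B_0^P=\Bbbk$.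
\end{lemma}

\begin{proof}
Let $\gamma\in\operatorname{Gal}(F/K)$ act on $B$ by $\mathrm{id}\otimes\gamma$. This is a $\Bbbk$-algebra automorphism, because $\Bbbk\subseteq K$, and it commutes with $H$. Define $\rho(\gamma)\colon B=B_0\otimes F\to B$ by $b\otimes\lambda\mapsto\gamma(b)\lambda$. It is a unital $F$-algebra map, injective since $B$ is simple, hence bijective, and it commutes with $H$. So $\rho(\gamma)\in\Gamma$, and Proposition~\ref{prop:rigid}(b) gives $\gamma(B_0)=\rho(\gamma)(B_0)=B_0$. As $\rho(\gamma)$ and $\gamma$ agree on $B_0$, the map $\rho$ is a homomorphism. A basis of $B_0$ lies in $D\otimes_KL'$ for some finite extension $L'/K$, so $\ker\rho\supseteq\operatorname{Gal}(F/L')$ is open, and $\Gamma'\cong\operatorname{Gal}(L/K)$ for $L=F^{\ker\rho}$. Galois theory gives $\rho^{-1}(P)=\operatorname{Gal}(F/K')$ and the degree. Finally $B_0^P\subseteq B^{\operatorname{Gal}(F/K')}=D\otimes_KK'$. If this is a division algebra, $B_0^P$ is a finite-dimensional domain over the algebraically closed field $\Bbbk$, so it is $\Bbbk$.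
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:division}]
\emph{Case (ii).} The group $\Gamma'$ is abelian. Lemma~\ref{lem:galois} with $P=\Gamma'$, $K'=K$ gives $B_0^{\Gamma'}=\Bbbk$, and Lemma~\ref{lem:lines} applies with $Q=\Gamma'$.

\emph{Case (i), $n=p$ prime.} Now $\Gamma'$ may be nonabelian, and we must find $Q$ inside it. Let $P$ be a Sylow $p$-subgroup of $\Gamma'$, so that $[K':K]$ is prime to $p$. The central simple algebra $D\otimes_KK'$ has prime degree, so it is a division algebra or $M_p(K')$. In the second case $K'^{\,p}$ is a $D$-vector space, so $p^2$ divides $p[K':K]$, which is false. Hence $B_0^P=\Bbbk$; in particular $P\ne1$.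

Write $B_0=\operatorname{End}_\Bbbk(W)$ with $\dim W=p$; each element of $P$ is $\operatorname{Ad}_g$ for some $g\in\mathrm{GL}(W)$. The $p$-group $P$ has a nontrivial central element $\operatorname{Ad}_m$. The matrix $m$ is not scalar, so $m\notin B_0^P$, and there is $\operatorname{Ad}_t\in P$ with $tmt^{-1}\ne m$. Since $\operatorname{Ad}_t$ and $\operatorname{Ad}_m$ commute, $tmt^{-1}=\omega m$ with $1\ne\omega\in\Bbbk^*$. Determinants give $\omega^p=1$, so $\omega$ is a primitive $p$-th root of unity. From $mt=\omega^{-1}tm$ we see that $t$ maps the $\mu$-eigenspace of $m$ to the $\omega^{-1}\mu$-eigenspace. Starting from one eigenvalue $\mu\neq0$, we find $p$ distinct eigenvalues; so the eigenspaces of $m$ are $p$ lines, permuted cyclically by $t$. A matrix commuting with $m$ acts on each line by a scalar, and if it also commutes with $t$ these scalars are equal. Thus $Q=\langle\operatorname{Ad}_m,\operatorname{Ad}_t\rangle\subseteq\Gamma$ is abelian with $B_0^Q=\Bbbk$, and Lemma~\ref{lem:lines} applies.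
\end{proof}

\begin{remark}
For a matrix algebra in place of $D$ the conclusion fails. Let $S_3$ act on $M_2(\Bbbk)$ by conjugation through its two-dimensional irreducible representation. The action is faithful because $S_3$ has trivial center, and the invariants are $\Bbbk$ by Schur's lemma, yet $S_3$ is nonabelian of order $6$. Remark~\ref{rem:H4} shows that semisimplicity is needed, and Example~\ref{ex:real} that $\Bbbk$ must be algebraically closed.
\end{remark}

\section{Counterexamples in every PI degree}\label{sec:family}

To apply Theorem~\ref{thm:division}(ii) to $A_q$ we need a field over which the division algebra survives but the Galois theory becomes abelian. The division algebra is generated by $w$ and $y$ with $wy=qyw$, which suggests iterated Laurent series in $y^n$ and $w^n$.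

\begin{lemma}\label{lem:laurent}
Let $E$ be an algebraically closed field of characteristic $0$. Every finite Galois extension of $\hat K=E((b))((v))$ has abelian Galois group.
\end{lemma}

\begin{proof}
First let $\kappa$ be any field of characteristic $0$ and $M$ a finite extension of $\kappa((v))$. We claim that $M=\kappa'((v))\big((cv)^{1/m}\big)$ for a finite extension $\kappa'/\kappa$, some $c\in\kappa'^*$ and $m\ge1$. The field $M$ is complete for a discrete valuation extending that of $\kappa((v))$, with residue field $\kappa'$ finite over $\kappa$. Hensel's lemma lifts a primitive element of $\kappa'/\kappa$ to $M$, so $M\supseteq\kappa'((v))$, and this extension is totally ramified, of degree $m$ say. For a uniformizer $\pi$ of $M$ we have $\pi^m=vu$ with $u$ a unit. Let $c\in\kappa'^*$ be the residue of $u$. Then $u/c\equiv1$ has an $m$-th root $u_1$ in $M$ by Hensel's lemma, since $m\ne0$ in $\kappa'$. The uniformizer $\pi/u_1$ satisfies $(\pi/u_1)^m=cv$ and generates a subextension of ramification index $m$, which is $M$.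

For $\kappa=E$ the claim says that the finite extensions of $E((b))$ are the fields $E((b^{1/r}))$. Now take $\kappa=E((b))$. The field $\kappa'(c^{1/m})$ is finite over $E((b))$, so it is $E((b^{1/r}))$ for some $r$, and $M\subseteq E((b^{1/r}))((v^{1/m}))=\hat K(b^{1/r},v^{1/m})$. As $E$ contains all roots of unity, this is a Kummer extension with abelian Galois group, and the Galois group of a Galois subextension is a quotient of it.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
Proposition~\ref{prop:Aq} gives the ring-theoretic claims. By Lemmas~\ref{lem:reduce} and~\ref{lem:loc} and Theorem~\ref{thm:division}, it suffices to assume $\Bbbk=\bar\Bbbk$ and verify (ii) for $D=A_q\otimes_ZK$.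

We first express $w^n$ in $K=\Bbbk(a,b,z)$. From $yx=(w-z^2)/(q-1)$ and $y^jw=q^{-j}wy^j$,
\[
y^{j+1}x^{j+1}=y^j\,\frac{w-z^2}{q-1}\,x^j=\frac{q^{-j}w-z^2}{q-1}\,y^jx^j .
\]
Since $q^{-j}$ runs through all $n$-th roots of unity and $\prod_{\zeta^n=1}(z^2-\zeta w)=z^{2n}-w^n$,
\[
ab=y^nx^n=\prod_{j=0}^{n-1}\frac{q^{-j}w-z^2}{q-1}=\frac{(-1)^{n-1}(w^n-z^{2n})}{(q-1)^n}.
\]
So $v=w^n=z^{2n}+(-1)^{n-1}(q-1)^nab$; for $n=2$ this reads $w^2=z^4-4ab$. Solving for $a$ gives $K=\Bbbk(v,b,z)$, and $v,b,z$ are algebraically independent because $K$ has transcendence degree $3$. The algebra $D$ has $K$-basis $w^iy^j$ ($0\le i,j<n$), with multiplication determined by $w^n=v$, $y^n=b$, $wy=qyw$.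

Let $E$ be an algebraic closure of $\Bbbk(z)$ and $\hat K=E((b))((v))\supseteq K$. Let $\sigma$ be the $E$-automorphism of $E((y))$ with $\sigma(y)=qy$, and let $\hat D=E((y))((w;\sigma))$ be the ring of series $\sum_{i\ge i_0}c_iw^i$, $c_i\in E((y))$, with $wc=\sigma(c)w$. It is a division ring: a nonzero series is $cw^{i_0}(1-t)$ with $c\neq0$ and $t$ involving only positive powers of $w$, and $1-t$ has inverse $\sum_{l\ge0}t^l$. Since $\sigma^n=\mathrm{id}$ and $\sigma$ fixes $E((y^n))$, the subfield $E((y^n))((w^n))\cong\hat K$ is central. Sorting exponents modulo $n$ shows that the $w^iy^j$ form a basis of $\hat D$ over it, with the same multiplication rules as in $D$. Hence $D\otimes_K\hat K\cong\hat D$ is a division algebra, and Lemma~\ref{lem:laurent} completes the verification of (ii).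
\end{proof}

\section{When the center is a fixed ring}\label{sec:char}

\begin{lemma}\label{lem:base}
If $A$ is noetherian PI AS regular with center $Z$, then so is $\bar A=A\otimes\bar\Bbbk$, with center $Z\otimes\bar\Bbbk$ and the same rank over its center.
\end{lemma}

\begin{proof}
A noetherian connected graded algebra is finitely generated (generators of the left ideal $A_{>0}$ generate it), and $A$ is finite over $Z$ by (K1). By the Artin--Tate lemma $Z$ is a finitely generated algebra. So $\bar A$ is a finite module over the finitely generated commutative algebra $Z\otimes\bar\Bbbk=Z(\bar A)$, hence noetherian and PI. The global dimension of a connected graded algebra is the length $g$ of the minimal graded free resolution $P_\bullet$ of $\Bbbk$. Minimality gives $\operatorname{Ext}^g_A(\Bbbk,A)\neq0$, so $g=d$. The complex $P_\bullet\otimes\bar\Bbbk$ is the minimal resolution over $\bar A$, and as the $P_i$ are finitely generated, $\operatorname{Ext}^i_{\bar A}(\bar\Bbbk,\bar A)=\operatorname{Ext}^i_A(\Bbbk,A)\otimes\bar\Bbbk$ on each side. So $\bar A$ has global dimension $d$, the required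 Ext groups, and injective dimension $d$. The Gelfand--Kirillov dimension is unchanged by field extension. By (K1) $\bar A$ is a domain, and its quotient division algebra is $(A\otimes_ZK)\otimes_K\operatorname{Frac}Z(\bar A)$, which gives the rank.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
Let $n^2=\operatorname{rk}_ZA$. The implication (b)$\Rightarrow$(a) is trivial.

\emph{(a)$\Rightarrow$(c).} By Lemma~\ref{lem:inner}(b),(c) we may take $H$ inner-faithful, and then $\bar H=H\otimes\bar\Bbbk$ acts inner-faithfully on $\bar A$ with fixed ring $Z(\bar A)$. By Lemma~\ref{lem:loc} and Theorem~\ref{thm:division}, $\bar H=\bar\Bbbk G$ with $|G|=n^2$. The group $G$ fixes $Z(\bar A)$ and acts faithfully by Lemma~\ref{lem:inner}(d), so it embeds in $\operatorname{Oz}(\bar A)$. By (K2), $G=\operatorname{Oz}(\bar A)$. Thus $\bar A^{\operatorname{Oz}(\bar A)}=Z(\bar A)$, and (K3) gives (c). If $\Bbbk=\bar\Bbbk$, we have shown $H=\Bbbk\operatorname{Oz}(A)$.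

\emph{(c)$\Rightarrow$(b).} Let $G=\operatorname{Oz}(\bar A)$, a finite group with $\bar A^G=Z(\bar A)$ by (K2) and (K3). The elements of $G$ need not be defined over $\Bbbk$, but the Hopf algebra $\bar\Bbbk G$ is. Let $\Pi=\operatorname{Gal}(\bar\Bbbk/\Bbbk)$ act on $\bar A$ through the second factor. For $\gamma\in\Pi$ and $g\in G$, the map $\gamma g\gamma^{-1}$ is $\bar\Bbbk$-linear and fixes $Z(\bar A)$, which $\gamma$ preserves; so $\Pi$ acts on $G$. The stabilizer of $g$ is open: if $g$ sends the finitely many generators of $A$ into $A\otimes\Bbbk'$ with $\Bbbk'/\Bbbk$ finite, then $\operatorname{Gal}(\bar\Bbbk/\Bbbk')$ fixes $g$. Let $\Pi$ act on $\bar\Bbbk G$ by $\gamma(\sum\lambda_gg)=\sum\gamma(\lambda_g)\,\gamma g\gamma^{-1}$. This action is semilinear, has open stabilizers and respects the Hopf structure. Galois descent states that a $\bar\Bbbk$-vector space $V$ with such an action satisfies $V^\Pi\otimes\bar\Bbbk=V$. Applied to $\bar\Bbbk G$ and its tensor square, it shows that $H=(\bar\Bbbk G)^\Pi$ is a Hopf $\Bbbk$-algebra with $H\otimes\bar\Bbbk=\bar\Bbbk G$. It is semisimple since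 $S^2=\mathrm{id}$.

From $\gamma(h\cdot a)=\gamma(h)\cdot\gamma(a)$ we see that $H$ preserves $\bar A^\Pi=A$. By Lemma~\ref{lem:inner}(c),(d) the action of $H$ on $A$ is inner-faithful, and $A^H\otimes\bar\Bbbk=\bar A^G=Z\otimes\bar\Bbbk$, so $A^H=Z$. Finally $G(H)=G(\bar\Bbbk G)\cap H=G^\Pi$. An element of $G$ commuting with $\Pi$ preserves $A$ and restricts to an element of $\operatorname{Oz}(A)$; conversely the $\bar\Bbbk$-linear extension of an element of $\operatorname{Oz}(A)$ lies in $G^\Pi$. So restriction is an isomorphism $G(H)\to\operatorname{Oz}(A)$ compatible with the actions, and $H$ is a quantum thickening of $\operatorname{Oz}(A)$.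
\end{proof}

\begin{example}\label{ex:real}
Over a field that is not algebraically closed the thickening can be strictly larger than the ozone group. Let $A=\mathbb R\langle x,y\rangle/(x^2+y^2)$. With $u=x+iy$ and $v=x-iy$ we have $uv+vu=2(x^2+y^2)$, so $\bar A=\mathbb C\langle u,v\rangle/(uv+vu)$ is a skew polynomial ring, of rank $4$ over its center $\mathbb C[u^2,v^2]$ and AS regular by the argument of Proposition~\ref{prop:Aq}. Then $A$ is PI as a subring, noetherian because $I=(I\otimes\mathbb C)\cap A$ for one-sided ideals $I$, and AS regular because the resolution and Ext comparison in Lemma~\ref{lem:base} also works downward. By (K2), $\operatorname{Oz}(\bar A)=\{1,g_1,g_2,g_1g_2\}$, where $g_1$ changes the sign of $u$ and $g_2$ that of $v$. Complex conjugation exchanges $u$ and $v$, hence $g_1$ and $g_2$. So $H$ has $\mathbb R$-basis $1$, $g_1g_2$, $g_1+g_2$, $i(g_1-g_2)$, with $G(H)=\{1,g_1g_2\}\cong\operatorname{Oz}(A)$ and $A^H=Z(A)$. This $H$ has dimension $4$ and two grouplike elements, so it is not a group algebra over $\mathbb R$.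
\end{example}

\begin{thebibliography}{9}

\bibitem{CGWZ}
Kenneth Chan, Jason Gaddis, Robert Won, James J. Zhang,
\emph{Ozone groups of Artin--Schelter regular algebras satisfying a polynomial identity},
arXiv:2312.13014 (2023).

\end{thebibliography}
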